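# Two-connectivity and Hamilton cycles in $k$-nearest neighbor graphs

## Nearest neighbor graphs of random points

Throughout, $\log$ is the natural logarithm, $B(x,r)$ is the open disc with center $x$ and radius $r$, and $\overline B(x,r)$ is the closed disc.

**Definition (Poisson process, w.h.p.).** Let $S_n$ be the $\sqrt n\times\sqrt n$ square in $\mathbb R^2$. A Poisson process $\mathcal P$ of density $1$ in $S_n$ is a random set of points such that the number of points in a region of area $a$ is Poisson with mean $a$, and the numbers in disjoint regions are independent. A property holds *with high probability* (w.h.p.) if its probability tends to $1$ as $n\to\infty$.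

*Example.* A fixed region of area $a$ contains no point with probability $e^{-a}$. The total number $|\mathcal P|$ is Poisson with mean and variance $n$, so by Chebyshev $\mathbb P(|\mathcal P|<n/2)\le n/(n/2)^2=4/n$. In particular $|\mathcal P|\ge n/2$ w.h.p.

**Definition ($k$-nearest neighbor graph).** The vertices of $G=G(k,n)$ are the points of $\mathcal P$. Two points $x,y$ are joined by an undirected edge if $y$ is one of the $k$ points nearest to $x$, or $x$ is one of the $k$ points nearest to $y$.

Almost surely all interpoint distances are distinct, and we assume this. Then there is a convenient *disc test*: $y$ is one of the $k$ points nearest to $x$ if and only if the open disc $B(x,|x-y|)$ contains at most $k$ points, $x$ itself included. So $x$ and $y$ are *not* adjacent exactly when both $B(x,|x-y|)$ and $B(y,|x-y|)$ contain at least $k+1$ points. Also $G(k,n)\subseteq G(k+1,n)$.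

*Example.* Put four points at $0,1,3,7$ on a line. For $k=1$, the nearest point to $0$ is $1$, to $1$ is $0$, to $3$ is $1$, and to $7$ is $3$. The graph is the path $0,1,3,7$. The edge between $3$ and $7$ is there although $7$ is the farthest point from $3$: the disc $B(7,4)$ contains only the point $7$, and one sided success is enough. For $k=2$ the two nearest points are $\{1,3\}$ for $0$, $\{0,3\}$ for $1$, $\{1,0\}$ for $3$, $\{3,1\}$ for $7$. The edges are $01,03,13,37,17$; only $07$ is missing. For $k=3$ the graph is complete.

**Definition (connectivity, Hamiltonicity).** A graph is *$j$-connected* if it has more than $j$ vertices and stays connected after deleting any fewer than $j$ vertices. A *Hamilton cycle* (*Hamilton path*) is a cycle (path) through all vertices; a graph with a Hamilton cycle is *Hamiltonian*. A graph is *Hamilton-connected* if every two distinct vertices are the ends of a Hamilton path.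

*Example.* In the four-point example, $k=1$ gives a connected graph that is not 2-connected and has no Hamilton cycle. For $k=2$ the graph is 2-connected and $0,1,7,3,0$ is a Hamilton cycle. It is not 3-connected, since deleting $1$ and $3$ separates $0$ from $7$; and there is no Hamilton path from $1$ to $3$. For $k=3$ the graph is $K_4$, which is 3-connected and Hamilton-connected.

A Hamilton cycle forces 2-connectivity. The question is whether, for the random graph $G(k,n)$, nothing else can go wrong. It was posed as the following conjecture in J. Balogh, B. Bollobás, M. Krivelevich, T. Müller, M. Walters, "Hamilton cycles in random geometric graphs", arXiv:0905.4650 (2009): *suppose that $k=k(n)$ is such that $G(k,n)$ is 2-connected w.h.p.; then, w.h.p., $G(k,n)$ has a Hamilton cycle.* The conjecture is true. We prove the following.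

**Theorem 1.** There is a constant $c^*\in(0,\infty)$ such that:

* **(a)** For every $\varepsilon>0$, w.h.p. $G(k,n)$ is disconnected for all $k\le(1-\varepsilon)c^*\log n$ and Hamilton-connected (hence Hamiltonian) for all $k\ge(1+\varepsilon)c^*\log n$.
* **(b)** W.h.p., simultaneously for all $k\ge1$: $G(k,n)$ is Hamiltonian if and only if it is 2-connected.
* **(c)** W.h.p., simultaneously for all $k\ge1$: $G(k,n)$ is Hamilton-connected if and only if it is 3-connected.

The constant is $c^*=1/I_1$, where $I_1$ is the value of a variational problem defined below. Part (b) gives $\sup_k|\mathbb P(G(k,n)\text{ Hamiltonian})-\mathbb P(G(k,n)\text{ 2-connected})|\to0$. So if $G(k,n)$ is 2-connected w.h.p., then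
$$\mathbb P(G(k,n)\text{ Hamiltonian})\ge\mathbb P(G(k,n)\text{ 2-connected})-o(1)\to1,$$
which is the conjecture. Moreover, w.h.p., as $k$ increases, $G(k,n)$ becomes Hamiltonian at exactly the value of $k$ at which it becomes 2-connected, and Hamilton-connected at exactly the value at which it becomes 3-connected.

## The easy implications, two extreme cases, and a point set with 26 points

**The "only if" halves of (b) and (c).** Deleting one vertex from a Hamilton cycle leaves a path, so a Hamiltonian graph is 2-connected. For (c), suppose $|V|\ge4$ and $G$ is not 3-connected. Then some set $X$ with $|X|\le2$ separates $G$. If $|X|\le1$, then $G-X$ has at least three vertices. Either it has a component of size at least $2$, and we add to $X$ a vertex of that component, or it has at least three components, and we add any vertex. The set still separates. Repeat until $X=\{u,v\}$ has exactly two elements. There is no Hamilton $u$–$v$ path, because its interior would be a connected spanning subgraph of $G-\{u,v\}$. Hence Hamilton-connected implies 3-connected when $|V|\ge 4$.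

**The case $k=1$.** Here $G$ is a forest. Suppose there were a cycle, and let $xy$ be its longest edge, where, say, $y$ is the point nearest to $x$. The other neighbor $z$ of $x$ on the cycle has $|xz|<|xy|$, a contradiction. So with at least three vertices $G$ has a vertex of degree at most $1$; it is neither 2-connected nor Hamiltonian.

**The case $k\ge|\mathcal P|-1$.** The graph is complete, and everything holds when $|\mathcal P|\ge4$.

**A point set showing that randomness is needed.** Let $u=(0,0)$, $v=(0.1,0)$, and on each of the three rays from the origin with angles $0^\circ,120^\circ,240^\circ$ put eight points, at distances $10,11,\dots,17$ from the origin. Take $k=7$. A point on a ray has its seven mates on the same ray within distance $7$, while $u,v$ are at distance at least $9.9$ and other rays at distance at least $10\sqrt3>17$. So its seven nearest points are its mates. The seven points nearest to $u$ are $v$ and the six ray points at distances $10$ and $11$ from the origin, and likewise for $v$ (distances from $v$ differ from those from $u$ by at most $0.1$). There are ties of distance here, but none affects which seven points are nearest.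

So the graph consists of three copies of $K_8$, each joined to $u$ and to $v$ through the same two vertices, plus the edge $uv$. Deleting one vertex leaves it connected, so it is 2-connected. But deleting $u$ and $v$ leaves three components, while deleting two vertices from a Hamilton cycle leaves at most two. There is no Hamilton cycle.

## Absorbing small clusters, and where this stops

When does $G(k,n)$ fail to be connected? A picture to have in mind: a disc $D$ of radius $r$ and area slightly more than $k$, containing slightly more than $k$ points; the annulus from radius $r$ to radius $3r$ empty; ordinary density outside. A point inside and a point outside are at distance at least $2r$. The disc of radius $2r$ about the inner point contains $D$, so more than $k$ points. The disc of radius $2r$ about the outer point contains a disc of radius $r$ on the far side of the hole, again with more than $k$ points typically. By the disc test there is no edge across. The price is an empty annulus of area about $8k$, of probability about $e^{-8k}$, and there are about $n/k$ places to try. So one expects such a configuration as soon as $8k$ is a bit smaller than $\log n$. The best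 shape is unknown to us here and will not be needed; let $I_1\le8$ stand for the best constant in place of $8$. Isolated clusters appear when $n e^{-kI_1}$ is large.

Near the threshold $k\approx\log n/I_1$ one expects a single huge, very well connected part, the *sea*, and a few small, separated clusters, each internally close to a clique. The first approach that suggests itself is this. If $G$ is 2-connected, then by König's theorem there are two disjoint edges between a small cluster and the rest. Build a Hamilton cycle in the sea, and let it make a detour through each small cluster along these two edges.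

The point where it breaks is shown by the 26 points: three clusters can share the same two exits. The detours are independent of one another only if bad clusters are far from each other. So we need: near the threshold, w.h.p., no two bad clusters are close together. Since the number of places is $n$ up to a constant factor, and at the threshold $ne^{-kI_1}$ is about $1$, a union bound over places works only if a *pair* of nearby separated clusters costs $e^{-kI}$ with $I$ *strictly* bigger than $I_1$.

What is obvious is only the weak inequality: forget that the second cluster is separated, and a pair becomes a single cluster at the same cost. The two clusters could share one empty region, so it is not obvious that the second one costs anything. The way past this is to gain a definite amount when forgetting one cluster: after declaring cluster $A$ to be part of the surroundings, the empty region is larger than needed, and some disc of it can be filled. Where to put the disc needs thought. A disc too close to the other cluster $B$ would give a point within a very small distance of $B$, and then $B$ would no longer be separated (Lemma 2(i) below makes this exact). The disc has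 to be on the side of $A$ that faces away from $B$. We now set this up.

## Cost of a density profile, and configurations

Let $h(t)=t\log t-t+1$ for $t>0$ and $h(0)=1$. Since $h'=\log$, $h$ is convex, nonnegative, decreasing on $[0,1]$, increasing on $[1,\infty)$, with $h(1)=0$. For example $h(2)=2\log2-1\approx0.386$ and $h(e)=1$.

**Poisson estimates.** For $\lambda>0$,
$$\mathbb P(\mathrm{Poi}(\lambda)=j)\le e^{-\lambda h(j/\lambda)},\qquad \mathbb P(\mathrm{Poi}(\lambda)\ge a)\le\Big(\frac{e\lambda}{a}\Big)^a\ (a\ge\lambda),\qquad \mathbb P(\mathrm{Poi}(\lambda)\le\lambda/10)\le e^{-\lambda/2}.\tag{1}$$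
The first follows from $j!\ge(j/e)^j$: $e^{-\lambda}\lambda^j/j!\le\exp(-\lambda+j\log\lambda+j-j\log j)=e^{-\lambda h(j/\lambda)}$. For the others, $\mathbb E e^{\theta X}=\exp(\lambda(e^\theta-1))$ and Markov's inequality with $\theta=\log(a/\lambda)$ give the tail bound $e^{-\lambda h(a/\lambda)}$ on either side of $\lambda$. This equals $e^{-\lambda}(e\lambda/a)^a$, and $h(1/10)=0.9-0.1\log10>1/2$.

**Scaling.** Divide all lengths by $\sqrt k$. The graph is unchanged, and the points now form a Poisson process of intensity $k$ on $\Lambda=[0,\ell]^2$, $\ell=\sqrt{n/k}$. Write $N(X)$ for the number of points in $X$. By (1), a tile of area $s^2$ has $\rho ks^2$ points with probability at most $e^{-ks^2h(\rho)}$. So a density profile $k\rho$ costs about $e^{-kI(\rho)}$, where, for measurable $\rho:\mathbb R^2\to[0,\infty)$,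
$$I(\rho)=\int_{\mathbb R^2}h(\rho)\,dx,\qquad \mu=\rho\,dx .$$
If $I(\rho)<\infty$, then $\rho$ is locally integrable, since $h(t)\ge t$ for $t\ge e^2$. Hence $\mu(B(x,r))$ is finite and continuous in $(x,r)$ (dominated convergence; circles have measure $0$).

**Definition (configuration).** For $m\in\{1,2\}$, an *$m$-configuration* is $(\rho;A_1,\dots,A_m,S)$ where $I(\rho)<\infty$, each $A_i$ is nonempty and bounded, $S$ has bounded complement, $\rho=0$ a.e. off $A_1\cup\dots\cup A_m\cup S$, and

> (C) $\mu(B(x,|x-y|))\ge1$ whenever $x,y$ belong to different sets among $A_1,\dots,A_m,S$.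

By symmetry, $\mu(B(y,|x-y|))\ge1$ as well. It is an *$(m,R)$-configuration* if all $A_i\subset B(0,R)$ and $S\supseteq\mathbb R^2\setminus B(0,R)$. Let
$$I_1=\inf I(\rho)\text{ over 1-configurations},\qquad I_2^R=\inf I(\rho)\text{ over }(2,R)\text{-configurations}$$
($I_2^R=+\infty$ if there are none).

The condition (C) is the disc test for non-adjacency, with mass $1$ in the role of $k$ points.

*Example ($m=1$).* Let $\pi R_0^2=1$, $A=\{|x|\le R_0\}$, $S=\{|x|\ge3R_0\}$, $\rho=1_{A\cup S}$. The empty annulus has area $8$ and $h(0)=1$, so $I(\rho)=8$. For $x\in A$, $y\in S$ we have $|x-y|\ge2R_0$. So $B(x,|x-y|)$ contains $A$ up to at most one point, of mass $1$; and $B(y,|x-y|)\supseteq B(y+R_0y/|y|,R_0)$, whose points have modulus at least $|y|\ge3R_0$, so it lies in $S$ and has mass $1$. Thus $I_1\le8$.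

*Example ($m=2$).* Let $A_1,A_2$ be the closed discs of radius $R_0$ about $0$ and about $p$, $|p|=10R_0$, let $S$ be the complement of the open discs of radius $3R_0$ about $0$ and $p$ (the holes), and $\rho=1_{A_1\cup A_2\cup S}$. Then $I(\rho)=16$. For (C): a disc of radius at least $2R_0$ about a point of $A_i$ contains $A_i$ up to one point. Let $y\in S$; its distance to any point of $A_1\cup A_2$ is at least $2R_0$, so it is enough that $B(y,2R_0)$ has mass at least $1$. If $y$ has distance at least $5R_0$ from both $0$ and $p$, then $B(y,2R_0)\subset S$ has mass $4$. If $|y|<5R_0$, then $B(y+R_0y/|y|,R_0)\subset B(y,2R_0)$ avoids the hole about $0$ as before, and lies in $B(0,7R_0)$, so it avoids the hole about $p$; its mass is $1$. The case $|y-p|<5R_0$ is symmetric. This is a $(2,13R_0)$-configuration.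

**Closed sets suffice.** By continuity of $\mu(B(x,r))$, condition (C) passes to the closures of the sets. A common point $x$ of two closures would give $\mu(B(x,0))=\mu(\emptyset)\ge1$, so the closures are pairwise disjoint. In an $(m,R)$-configuration the closures of the $A_i$ are disjoint from $S\supseteq\mathbb R^2\setminus B(0,R)$, so they still lie in $B(0,R)$. Hence we may always assume that the sets are closed.

**Dilation.** For $\lambda>0$ replace $\rho$ by $\rho(\cdot/\lambda)$ and every set $X$ by $\lambda X$. This multiplies $I$ and all masses $\mu(B(x,|x-y|))$ by $\lambda^2$. For instance, the first example becomes a profile of cost $8\lambda^2$ in which all cross discs have mass at least $\lambda^2$.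

**Lemma 2.** Let $I(\rho)\le C<\infty$.

(i) If $\mu(B(x,t))\ge1$, then $t\ge d(C):=(e^{-C-1}/\pi)^{1/2}$; note $d(C)<1$.
(ii) There is $t_1(C)>0$ such that every disc of radius at least $t_1(C)$ has $\mu$-mass at least $2$.
(iii) $0<I_1\le8$.

*Proof.* By Jensen's inequality, a set of area $a$ and mass $m$ has $C\ge a\,h(m/a)$.

(i) Let $a=\pi t^2$ and $m\ge 1$. If $a\le1$, then $m/a\ge1/a\ge1$ and $C\ge a\,h(1/a)=\log(1/a)-1+a$, so $a\ge e^{-C-1}$, which is the claim. If $a>1$, then $\pi t^2>1>e^{-C-1}$.

(ii) Suppose $m<2\le a$. Then $m/a<2/a\le1$, so $C\ge a\,h(2/a)=a-2-2\log(a/2)$. The right side tends to infinity with $a$, so $a$ is bounded in terms of $C$.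

(iii) The bound $I_1\le8$ is the first example. For positivity, let $(\rho;A,S)$ be a closed 1-configuration with $I(\rho)\le9$. As $A$ is compact, some $x\in A$, $y\in S$ realize $d'=\mathrm{dist}(A,S)$, and $d'\ge d(9)$ by (C) and (i). A point $w\in A\cup S$ within distance less than $d'/4$ of the midpoint of $xy$ would satisfy $|w-x|,|w-y|<d'$. This is impossible, whichever of $A,S$ contains $w$. So $\rho=0$ a.e. on a disc of radius $d'/4$, and $I(\rho)\ge\pi d(9)^2/16$. $\square$

## Two clusters cost strictly more than one

**Lemma 3.** For every $R\ge1$, $I_2^R>I_1$.

*Proof.* Put $C=I_1+1$, $d=d(C)<1$, $\eta=d^2/(40R)\le d/40$. Let $(\rho;A,B,S)$ be a closed $(2,R)$-configuration with $I(\rho)\le C$. We show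
$$I_1\le I(\rho)-\pi\eta^2 .\tag{2}$$
Then $I_2^R\ge I_1+\min(1,\pi\eta^2)$. By (C) and Lemma 2(i), points of different sets are at distance at least $d$.

**Step 1: place the disc that will be filled.** It must touch $S$, miss $A\cup B\cup S$, and lie beyond the cluster that we are about to sacrifice. Fix a unit vector $u$ and let $a^*$ maximize $u\cdot x$ over the compact set $A\cup B$. By symmetry let $a^*\in A$. Slide a disc of radius $\eta$ away from $a^*$ in direction $u$. For $\tau\ge\eta$ the disc $B(a^*+\tau u,\eta)$ misses $A\cup B$, since $u\cdot x>u\cdot a^*$ on it. Let
$$\tau^*=\inf\{\tau\ge\eta:\ \overline B(a^*+\tau u,\eta)\cap S\ne\emptyset\}.$$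
The point $a^*+2Ru$ has modulus greater than $R$, so it is in $S$ and $\tau^*\le2R$. As $S$ is closed, the infimum is attained. The disc for $\tau=\eta$ is within $2\eta<d\le\mathrm{dist}(A,S)$ of $a^*$, so $\tau^*>\eta$. Put $z=a^*+\tau^*u$ and $N=B(z,\eta)$. If the open disc $N$ met $S$, so would the discs for slightly smaller $\tau$; hence $N\cap(A\cup B\cup S)=\emptyset$, and there is $s\in S$ with $|s-z|=\eta$. Finally $d\le|s-a^*|\le\tau^*+\eta$, so $\tau^*\ge\frac{39}{40}d$.

**Step 2: the new points stay separated from $B$.** This is the claim: for $w\in N$, $b\in B$,
$$\mu(B(b,|b-w|))\ge1\quad\text{and}\quad\mu(B(w,|b-w|))\ge1.\tag{3}$$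
Let $v=b-a^*$. By the choice of $a^*$, $u\cdot v\le0$; also $d\le|v|\le2R$. Therefore
$$|b-z|^2=|v-\tau^*u|^2=|v|^2-2\tau^*u\cdot v+\tau^{*2}\ge|v|^2+\tau^{*2}.$$
This is where facing away from $B$ pays: $w$ is farther from $b$ than $a^*$ is, by a margin.

For the first part of (3): $2\eta|v|+\eta^2\le4R\eta+\eta^2\le\frac{d^2}{10}+\frac{d^2}{1600}<\tau^{*2}$. So $|b-z|^2>(|v|+\eta)^2$, whence $|b-w|\ge|b-z|-\eta\ge|v|=|b-a^*|$. Thus $\mu(B(b,|b-w|))\ge\mu(B(b,|b-a^*|))\ge1$ by (C) for $b\in B$, $a^*\in A$.

For the second part: $8\eta\tau^*+16\eta^2\le16R\eta+16\eta^2\le0.4d^2+0.01d^2<d^2$. So $|b-z|\ge\sqrt{d^2+\tau^{*2}}\ge\tau^*+4\eta$, and $|b-w|\ge\tau^*+3\eta$. Since $|s-a^*|\le\tau^*+\eta$ and $|w-s|\le2\eta$, we get $|b-w|\ge|s-a^*|+|w-s|$. Hence $B(w,|b-w|)\supseteq B(s,|s-a^*|)$, which has mass at least $1$ by (C) for $s\in S$, $a^*\in A$.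

**Step 3: fill the disc and forget that $A$ is separated.** Consider $(\rho+1_N;\,B,\,A\cup S\cup N)$. Condition (C) holds for pairs in $B\times(A\cup S)$ because it did before and mass was only added, and for pairs in $B\times N$ by (3). So this is a 1-configuration. Since $\rho=0$ a.e. on $N$, its cost is $I(\rho)-\pi\eta^2(h(0)-h(1))=I(\rho)-\pi\eta^2$. This proves (2). $\square$

## Below the threshold the graph is disconnected

**Proposition 4.** Let $0<\varepsilon_1<\frac12$. W.h.p. $G(k,n)$ is disconnected for all $k\le(1-\varepsilon_1)\log n/I_1$.

*Proof.* Since $G(k,n)\subseteq G(k+1,n)$, it suffices to take $k=\lfloor(1-\varepsilon_1)\log n/I_1\rfloor$. The plan is to plant a near-optimal 1-configuration, with some room to spare, in one of many disjoint squares.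

**Step 1: choose a profile with slack, and tiles.** Take a closed 1-configuration of cost at most $(1+\varepsilon_1/4)I_1$ and dilate it by $\lambda=(1+\varepsilon_1/4)^{1/2}$. We obtain closed $A\subset B(0,R)$, closed $S\supseteq\mathbb R^2\setminus B(0,R)$ for some $R$, and $\rho$ vanishing a.e. off $A\cup S$, with
$$I(\rho)\le(1+\varepsilon_1/4)^2I_1\le(1+0.6\,\varepsilon_1)I_1,\qquad \mu(B(x,|x-y|))\ge1+3\varepsilon\ \text{ for all cross pairs},\quad 3\varepsilon=\varepsilon_1/4 .$$
Let $T=t_1(I(\rho))$ (Lemma 2(ii)) and $d'=\mathrm{dist}(A,S)>0$. Let $K$ be the square of half-side $R+10T$ centered at $0$, divided into tiles of side $\delta$, where $2(R+10T)/\delta$ is an integer. Choose $\delta<d'/10$, $\delta\le T/100$, and so small that every annulus contained in $K$ with outer radius at most $4T$ and width at most $10\delta$ has $\mu$-mass at most $\varepsilon$. This is possible: such annuli have area $O(T\delta)$, and $\rho$ is integrable on $K$.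

For a translate of $K$ inside $\Lambda$, let $\mathcal E(K)$ be the event that $N(Q)=\lceil k\mu(Q)\rceil$ for every tile $Q\subset K$, where $\mu$ is translated along. We write as if the translate were $K$ itself. Almost surely no point lies on a tile boundary.

**Step 2: $\mathcal E(K)$ implies that $G$ is disconnected, for $k$ large.** A tile containing points has $\mu(Q)>0$, so it meets $A$ or $S$, but not both, since $\sqrt2\,\delta<d'$. Call the points in tiles meeting $A$ the *$A$-points*.

There are $A$-points: for $a\in A$, the disc $B(a,\mathrm{dist}(a,S))$ misses $S$ and has mass at least $1$ by (C), so $\mu(A)\ge1$ and some tile has positive mass on $A$. There are other points: $K\setminus B(0,R)$ contains a disc of radius $2T$, which has mass at least $2$ carried by $S$, so some tile of positive mass meets $S$.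

Let $x$ be an $A$-point and $y$ any point that is not an $A$-point. We show that $B(x,|x-y|)$ and $B(y,|x-y|)$ each contain at least $k+1$ points. By the disc test $x,y$ are then not adjacent, so there is no edge between $A$-points and other points. Note $|x|\le R+\sqrt2\,\delta$.

*Case $|x-y|\ge3T$.* This includes all $y\notin K$. Either disc contains some $B(x',1.5T)$ with $|x'-x|\le1.5T$: for the disc about $x$ take $x'=x$; for the disc about $y$ take $x'\in[x,y]$ with $|x'-x|=1.5T$. This small disc lies within $3T$ of $x$, so in $K$. As $\sqrt2\,\delta<T/2$, the tiles contained in it cover $B(x',T)$. So it contains at least $k\mu(B(x',T))\ge2k\ge k+1$ points.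

*Case $|x-y|<3T$ and $y\in K$.* The tile of $y$ does not meet $A$, so it meets $S$. Choose $\hat x\in A$, $\hat y\in S$ in the tiles of $x$, $y$, and put $t=|\hat x-\hat y|$. Then $d'\le t\le3T+3\delta\le4T$, and $|x-y|\ge t-2\sqrt2\,\delta$. So $B(x,|x-y|)\supseteq B(\hat x,t-3\sqrt2\,\delta)$, and the tiles contained in the latter cover $B(\hat x,t-6\delta)$, as $4\sqrt2<6$. All of this lies in $K$, since $\hat x\in B(0,R)$. By (C) with slack and the choice of $\delta$, $\mu(B(\hat x,t-6\delta))\ge1+3\varepsilon-\varepsilon=1+2\varepsilon$. So there are at least $k(1+2\varepsilon)\ge k+1$ points. The same argument works around $y$, since $B(\hat y,t)\subset B(0,R+8T)\subset K$.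

**Step 3: some $\mathcal E(K)$ occurs.** For a tile put $\lambda=k\delta^2$, $j=\lceil k\mu(Q)\rceil$. From $j!\le e\sqrt{\max(j,1)}\,(j/e)^j$,
$$\mathbb P(N(Q)=j)\ge\frac{e^{-\lambda h(j/\lambda)}}{e\sqrt{\max(j,1)}} .$$
If $\mu(Q)=0$, then $j/\lambda=0=\mu(Q)/\delta^2$. If $\mu(Q)>0$, then $j/\lambda$ and $\mu(Q)/\delta^2$ differ by at most $1/\lambda$ and lie in a fixed compact subset of $(0,\infty)$, where $h'=\log$ is bounded; so $\lambda|h(j/\lambda)-h(\mu(Q)/\delta^2)|=O(1)$. By Jensen $\delta^2h(\mu(Q)/\delta^2)\le\int_Qh(\rho)$. Multiplying over the boundedly many tiles,
$$\mathbb P(\mathcal E(K))\ge e^{-kI(\rho)-O(\log k)}\ge n^{-(1-\varepsilon_1)(1+0.6\varepsilon_1)-o(1)}\ge n^{-1+0.4\varepsilon_1-o(1)} .$$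
The square $\Lambda$ has area $n/k$, so it contains $\Omega(n/k)$ translates of $K$ with disjoint interiors, and their events are independent. The probability that none occurs is at most $\exp(-\Omega(n/k)\,n^{-1+0.4\varepsilon_1-o(1)})\to0$. $\square$

## Fine tiles, links, and the sea

Let $c_1=1/(2I_1)$, $c_2=2/I_1$, and consider integers $k$ with $c_1\log n\le k\le c_2\log n$. All statements are for $n$ large, uniformly in such $k$. Almost surely no point lies on a tile boundary, so for counting points it is immaterial whether tiles are open or closed. The constants are chosen in the order $d_0,R_1$; then $\delta_0,m_0$; then $R_3,R_4,R$; and last $\varepsilon$ and then $q$. That $R$ does not depend on $\varepsilon,q$ will matter.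

**Step 1: local density bounds.** We fix $d_0\in(0,1)$ small, then $R_1\ge2$ large, so that each of the following fails with probability $O(n^{-1})$:

* **(P1)** every disc of radius $2d_0$ contains at most $k/2$ points;
* **(P2)** every disc of radius $R_1$ centered in $\Lambda$ contains at least $2k$ points.

For (P1): a disc of radius $2d_0$ meeting $\Lambda$ is contained in a disc of radius $3d_0$ centered at a point of a grid of mesh $d_0$ near $\Lambda$. There are $O(n/k)\le n$ of these. By (1), each contains more than $k/2$ points with probability at most $(18\pi e d_0^2)^{k/2}\le n^{-2}$ for small $d_0$. For (P2): a disc of radius $R_1$ centered in $\Lambda$ contains a disc of radius $R_1/2$ centered at one of at most $n$ net points of $\Lambda$. The latter meets $\Lambda$ in area at least $\pi R_1^2/16$ (a quarter disc, in the worst case). If $R_1$ is large, then $2k$ is at most a tenth of the mean, and by (1) it has fewer than $2k$ points with probability at most $e^{-k\pi R_1^2/32}\le n^{-2}$.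

**Step 2: two scales of tiles.** Let $\delta_0=d_0/4$, $N_0=\lceil\ell/\delta_0\rceil$, $s_0=\ell/N_0\in[\delta_0/2,\delta_0]$. Divide $\Lambda$ into $N_0^2$ **coarse tiles** of side $s_0$, and each of these into $q^2$ **fine tiles** of side $s=s_0/q$, where the constant $q$ is large enough that $s\le d_0/10$ (so $s\le 0.1$). Let $\Delta=\Delta(q)$ bound the number of fine tiles meeting a disc of radius $2R_1$, and let $M=2\Delta+20$. A fine tile is *dense* if it contains at least $M$ points, otherwise *sparse*. A coarse tile is *dense* if it contains at least $q^2M$ points, otherwise *sparse*; a dense coarse tile contains a dense fine tile by pigeonhole. Write $c_Q$ for the center of a fine tile $Q$. Call a set of tiles *$*$-connected* if it is connected when tiles sharing a side or a corner are neighbors (8 neighbors), and *4-connected* if only shared sides count. Let $m_0=\lceil16/(c_1\delta_0^2)\rceil$, which does not depend on $q$ or $M$.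

* **(P3)** every $*$-connected set of sparse coarse tiles has fewer than $m_0$ tiles.

A coarse tile is sparse with probability at most $e^{-k\delta_0^2/4+O(\log k)}\le e^{-k\delta_0^2/8}$. There are at most $8^{2(m_0-1)}$ $*$-connected sets of $m_0$ tiles containing a given tile, since such a set is traced by the closed walk around a spanning tree, which has $2(m_0-1)$ steps with at most 8 choices each. A larger $*$-connected set contains one of size exactly $m_0$ (prune leaves of a spanning tree). So (P3) fails with probability at most $n\,64^{m_0}n^{-m_0c_1\delta_0^2/8}=O(n^{-1})$.

**Step 3: windows.** These record the counts near a given tile. Let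
$$R_3=12m_0\delta_0+10R_1,\qquad R_4=R_3+10R_1,\qquad R=10(R_4+2).$$
For a fine tile $Q$ let $w=\lceil R_4/s\rceil$, and let $\Sigma(Q)$ be the closed square centered at $c_Q$ of half-side $(w+\frac12)s\in[R_4,R_4+1]$. The **window** $\mathcal W(Q)$ is the set of fine tiles of $\Lambda$ contained in $\Sigma(Q)$; their union is $\Sigma(Q)\cap\Lambda$. For given $\varepsilon>0$ we use:

* **(P4)** for every fine tile $Q$ and every $\mathcal T\subseteq\mathcal W(Q)$ of total area at most $200R_1s$, $N(\bigcup\mathcal T)\le\varepsilon k$.

By (1) this fails with probability at most $n\,2^{(2w+1)^2}(200eR_1s/\varepsilon)^{\varepsilon k}=O(n^{-2})$, once $q\ge q(\varepsilon)$ is so large that $\varepsilon c_1\log\frac{\varepsilon}{200eR_1\delta_0/q}\ge3$.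

**Definition (link, cluster).** Distinct dense fine tiles $Q,Q'$ are *linked* if
$$N(B(c_Q,|c_Q-c_{Q'}|+3s))\le k\quad\text{or}\quad N(B(c_{Q'},|c_Q-c_{Q'}|+3s))\le k .$$
*Clusters* are the connected components of the link graph on dense fine tiles.

*Example.* Take the disc-and-annulus profile dilated by $1.1$, placed well inside $\Lambda$: every fine tile contained in the disc of radius $1.1R_0$, or contained in the region at distance at least $3.3R_0$ from its center, has $\lceil ks^2\rceil$ points, and the other tiles are empty. Let $s\le0.02$ and $k$ be large. The tiles contained in a disc of radius $1.1R_0$ cover a disc of radius $1.1R_0-\sqrt2\,s\ge\sqrt{1.1}\,R_0$, so have area at least $1.1$. For an inner tile $Q$ and an outer tile $Q'$ we have $|c_Q-c_{Q'}|\ge2.2R_0$. The disc about $c_Q$ in the definition contains all inner tiles, and the one about $c_{Q'}$ contains a disc of radius $1.1R_0$ in the outer region. Each has at least $1.1k\ge k+1$ points. So $Q,Q'$ are not linked, and no cluster contains both inner and outer tiles.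

**Step 4: what links give.** Assume (P1)–(P4).

* **(L1)** *If $Q,Q'$ are linked, every point of $Q$ is adjacent to every point of $Q'$.* Say the first alternative holds. For $x\in Q$, $y\in Q'$, $\overline B(x,|x-y|)\subset B(c_Q,|c_Q-c_{Q'}|+3s)$, as $\frac{\sqrt2}2+\sqrt2<3$. This contains at most $k$ points, so $y$ is one of the $k$ points nearest to $x$.
* **(L2)** *If $|c_Q-c_{Q'}|\le d_0$, then distinct dense $Q,Q'$ are linked; and any two points in the same tile are adjacent.* Both follow from (P1), since $d_0+3s\le2d_0$.
* **(L3)** *If $Q,Q'$ are linked, then $|c_Q-c_{Q'}|<R_1$; and all edges of $G$ have length at most $R_1$.* Both follow from (P2), since discs of radius at least $R_1$ about points of $\Lambda$ contain at least $2k>k$ points.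
* **(L4)** *If $Q,Q'$ are in different clusters, both discs in the definition contain at least $k+1$ points.* This is the negation of being linked.

**Step 5: a crossing fact.** We need dense paths across long strips.

**Lemma 5.** Let the cells of a rectangular array be colored dense or sparse. Then there is a 4-connected path of dense cells from the left column to the right column, or a $*$-connected path of sparse cells from the top row to the bottom row.

*Proof.* Let the columns be $1,\dots,b$, and let $D$ be the set of dense cells joined to column $1$ by a 4-connected path of dense cells. Suppose $D$ does not meet column $b$. Add columns $0$ and $b+1$. Color $D$ and column $0$ black and all other cells white. Let $F$ be the graph on the lattice points whose edges are the unit segments separating a black cell from a white cell.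

A lattice point in the interior of the enlarged rectangle has even degree in $F$, since the color changes an even number of times around it. Points on the left and right sides have degree $0$. A non-corner point on the top or bottom side has degree $1$ or $0$, according to whether the two cells at it differ in color. The top row begins black and ends white, so the number of degree-1 points on the top side is odd. Hence some component of $F$ contains an odd number of them. A component has an even number of vertices of odd degree, so this one also contains a degree-1 point on the bottom side, and $F$ contains a path from the top side to the bottom side.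

The white cells beside consecutive edges of this path share a lattice point, so they form a $*$-connected chain from the top row to the bottom row. Each of these cells shares a side with a black cell. So it is not in column $b+1$ (otherwise $D$ would meet column $b$), it is not in column $0$, which is black, and it is not dense (otherwise it would belong to $D$). All of them are sparse cells of the original array. $\square$

**Step 6: the sea.** Split the $N_0$ rows of coarse tiles into horizontal strips $H_i$ of heights in $[m_0,2m_0)$ tiles, and the columns likewise into vertical strips $V_j$. A sparse $*$-path from top to bottom of $H_i$ would have at least $m_0$ tiles, against (P3). So by Lemma 5 each $H_i$ has a 4-connected left–right path $P_i$ of dense coarse tiles, and each $V_j$ a top–bottom path $Q_j$. Let $U$ be the set of all tiles in these paths. The union of the closed tiles of $P_i$ contains a curve from the left side to the right side of $\Lambda$, that of $Q_j$ a curve from top to bottom; two such curves in a square intersect. So $U$ is $*$-connected. Dense fine tiles in the same or in $*$-adjacent coarse tiles have centers within $2\sqrt2\,s_0\le2\sqrt2\,\delta_0\le d_0$,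 so they are linked or equal by (L2). Hence all dense fine tiles in tiles of $U$ lie in one cluster $C_0$, the **sea**. It has many tiles.

**Lemma 6.** Assume (P1)–(P4). If $C\ne C_0$ is a cluster, its tile centers are within sup-distance $6m_0\delta_0$ of each other.

*Proof.* Let $Q,Q'\in C$ be linked or equal, say $N(B(c_Q,|c_Q-c_{Q'}|+3s))\le k$ (true by (P1) if $Q=Q'$). Suppose $[c_Q,c_{Q'}]$ meets a closed coarse tile of $U$ at $p$, and let $W$ be a dense fine tile in that coarse tile. So $W\in C_0$ and $|c_W-p|\le\sqrt2\,s_0$. If $|p-c_{Q'}|\ge\sqrt2\,s_0$, then
$$|c_Q-c_W|\le|c_Q-p|+\sqrt2\,s_0\le|c_Q-p|+|p-c_{Q'}|=|c_Q-c_{Q'}|,$$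
so $Q$ is linked or equal to $W$. Otherwise $|c_{Q'}-c_W|\le2\sqrt2\,s_0\le d_0$ and $Q'$ is linked or equal to $W$. Either way $C=C_0$, a contradiction.

So the union $Y$ of all these segments is a connected polygonal set that contains all tile centers of $C$ and avoids $\bigcup U$. If $Y$ met $H_i$ and a point beyond $H_{i+1}$, a path in $Y$ would cross $H_{i+1}$ from bottom to top and meet $\bigcup P_{i+1}$, a contradiction; similarly for the vertical strips. So $Y$ lies in at most two consecutive strips in each direction, each of width less than $2m_0\delta_0$. $\square$

## Nearby non-sea clusters do not occur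

**Proposition 7.**
(i) There is $\varepsilon_0\in(0,\frac12)$ such that for each $\varepsilon_1\in(0,\varepsilon_0]$, all sufficiently small $\varepsilon$ and all sufficiently large $q\ge q(\varepsilon)$, the following event has probability $o(1)$: for some integer $k\in[(1-\varepsilon_1)\log n/I_1,\,c_2\log n]$, (P1)–(P4) fail, or there are two distinct clusters $A,B\ne C_0$ having tile centers $c_Q,c_{Q'}$ ($Q\in A$, $Q'\in B$) at distance at most $10R_1$.
(ii) For every $\varepsilon_1\in(0,\frac12)$, all sufficiently small $\varepsilon$ and all sufficiently large $q\ge q(\varepsilon)$: for $k=\lceil(1+\varepsilon_1)\log n/I_1\rceil$, w.h.p. (P1)–(P4) hold and $C_0$ is the only cluster.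

*Proof.* There are $O(\log n)$ values of $k$, all in $[c_1\log n,c_2\log n]$, and for each of them (P1)–(P4) fail with probability $O(n^{-1})$. So assume (P1)–(P4). We treat (i) for a fixed $k$; for (ii), let $A$ be any cluster other than $C_0$ and drop $B$ throughout. Let $\varepsilon\le\frac14$.

**Step 1: read off a profile from the counts.** Let $A,B$ be as in (i) and $Q_0\in A$. By Lemma 6 all centers of tiles of $A\cup B$ are within sup-distance $6m_0\delta_0+10R_1+6m_0\delta_0=R_3$ of $c_{Q_0}$. Put $\mathcal W=\mathcal W(Q_0)$, $\Sigma=\Sigma(Q_0)$; all tiles of $A\cup B$ are in $\mathcal W$.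

The window may stick out of $\Lambda$, while configurations live in the whole plane; we repair this by reflection. Let $H=\mathbb R^2$ if $\Sigma\subset\Lambda$. Otherwise let $H$ be the half-plane or quarter-plane containing $\Lambda$ and bounded by the line(s) through the one or two (adjacent) sides of $\Lambda$ crossed by $\Sigma$. Let $\Gamma$ be the group, of order $g\in\{1,2,4\}$, generated by the reflections in these lines. Then $\Sigma\cap H=\Sigma\cap\Lambda=\bigcup\mathcal W$. On $H$ define
$$\rho=\frac{N(Q)}{ks^2}\text{ on dense }Q\in\mathcal W,\qquad\rho=0\text{ on sparse }Q\in\mathcal W,\qquad\rho=1\text{ on }H\setminus\textstyle\bigcup\mathcal W .$$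
Let $X_A,X_B$ be the unions of the closed tiles of $A,B$, and let $X_S$ be the union of $H\setminus\bigcup\mathcal W$ and all other closed dense tiles of $\mathcal W$. Extend $\rho$ to $\mathbb R^2$ by $\Gamma$-invariance and put $\hat X=\Gamma X$. As an example of the reflection: if $\Sigma$ crosses only the left side of $\Lambda$, then $H=\{x_1\ge0\}$ and $\hat X_A$ is $X_A$ together with its mirror image.

**Step 2: the profile almost satisfies (C).** We claim
$$\mu(B(x,|x-y|))\ge1-2\varepsilon\quad\text{for }x,y\text{ in different sets among }\hat X_A,\hat X_B,\hat X_S.\tag{4}$$

*Reduction to $x,y\in H$.* Write $x=\gamma x_0$, $y=\gamma'y_0$ with $\gamma,\gamma'\in\Gamma$ and $x_0,y_0$ in the corresponding sets in $H$. In coordinates in which $H$ is given by nonnegativity of the reflected coordinates, changing signs of coordinates of $y_0$ cannot bring it closer to $x_0$. So $|x-y|=|x_0-\gamma^{-1}\gamma'y_0|\ge|x_0-y_0|$. By invariance $\mu(B(x,|x-y|))=\mu(B(x_0,|x-y|))\ge\mu(B(x_0,|x_0-y_0|))$.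

Now let $x,y\in H$. One of them, call it $v$, is in $X_A\cup X_B$; call the other $o$.

*Case 1: $o\notin\bigcup\mathcal W$ or $|x-y|\ge3R_1$.* If $o\notin\bigcup\mathcal W$, then $o\notin\Sigma$, so $|x-y|\ge R_4-R_3-s\ge3R_1$ too. The disc $B(x,|x-y|)$ contains some $B(x',1.5R_1)$ with $x'\in H$, $|x'-v|\le1.5R_1$: take $x'=v$ if $x=v$, and otherwise the point $x'\in[o,v]$ at distance $1.5R_1$ from $v$ ($H$ is convex). The small disc is within $3R_1$ of $v$, so its part in $H$ lies in $\Sigma\cap H=\bigcup\mathcal W$, and $x'\in\Lambda$. By (P2), $B(x',R_1)$ contains at least $2k$ points, and these are in tiles contained in $B(x',1.5R_1)$, as $\sqrt2\,s\le R_1/2$. At most $M|\mathcal W|$ of them are in sparse tiles, so $\mu(B(x,|x-y|))\ge(2k-M|\mathcal W|)/k\ge1$ for $n$ large.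

*Case 2: $o\in\bigcup\mathcal W$ and $r=|x-y|<3R_1$.* Then $x\in Q_x$, $y\in Q_y$ for closed dense tiles of $\mathcal W$ in different clusters. By (L4), $N(B(c_{Q_x},|c_{Q_x}-c_{Q_y}|+3s))\ge k+1$. Since $\frac{\sqrt2}2+\sqrt2+3<5.2$, this disc is contained in $B(x,r+5.2s)$, so its points lie in tiles contained in $B(x,r+7s)$. These tiles are all in $\mathcal W$, because their points are within sup-distance $R_3+s+3R_1+3R_1+7s\le R_4$ of $c_{Q_0}$. Those of these tiles that are not contained in $B(x,r)$ lie in $\{z:r-\sqrt2\,s\le|z-x|\le r+7s\}$. Here $r>\sqrt2\,s$, since by (L2) $|c_{Q_x}-c_{Q_y}|>d_0\ge10s$. So the annulus has area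
$$\pi(7+\sqrt2)s\,\big(2r+(7-\sqrt2)s\big)\le\pi\cdot8.42\,s\,(6R_1+0.56)\le\pi\cdot8.42\cdot6.28\,R_1s\le200R_1s .$$
By (P4) these tiles contain at most $\varepsilon k$ points. At most $M|\mathcal W|$ of the remaining points are in sparse tiles. The rest lie in dense tiles contained in $B(x,r)$, so
$$k\mu(B(x,r))\ge k+1-\varepsilon k-M|\mathcal W|\ge(1-2\varepsilon)k$$
for $n$ large. This proves (4).

**Step 3: compare with the variational problem.** All of $\Gamma(\bigcup\mathcal W)$ lies in $B(c_{Q_0},R)$: a point of $\Sigma$ is within $\sqrt2(R_4+1)$ of $c_{Q_0}$; each generating reflection moves $c_{Q_0}$ by at most $2(R_4+1)$, as its line meets $\Sigma$; so each $\gamma\in\Gamma$ moves $c_{Q_0}$ by at most $4(R_4+1)$, and $(4+\sqrt2)(R_4+1)<R$. Translate $c_{Q_0}$ to $0$ and dilate by $\lambda=(1-2\varepsilon)^{-1/2}\le\sqrt2$. By (4) this gives a $(2,2R)$-configuration. Since $h(1)=0$,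
$$I(\rho)=g\sum_{Q\in\mathcal W}s^2h(\rho_Q)\ \ge\ (1-2\varepsilon)\,I_2^{2R},\tag{5}$$
where $\rho_Q$ is the value of $\rho$ on $Q$. In (ii) the lower bound is $(1-2\varepsilon)I_1$.

**Step 4: union bound.** Fix $Q_0$, hence $\mathcal W$ and $g$. Whether (5) holds depends only on the counts $(N(Q))_{Q\in\mathcal W}$, which are independent Poisson variables with mean $ks^2$. By (P1) all counts are at most $k/2$, so at most $(k+1)^{|\mathcal W|}$ count vectors are possible. For a dense tile, $\mathbb P(N(Q)=j)\le e^{-ks^2h(j/(ks^2))}$ by (1). For a sparse tile, $j<M$ and $\mathbb P(N(Q)=j)\le e^{-ks^2+M\log k}$, where $ks^2=ks^2h(0)$. Multiplying, a count vector satisfying (5) has probability at most $k^{O(1)}e^{-kI(\rho)/g}$, and the event (5) has probability at most $k^{O(1)}\exp(-k(1-2\varepsilon)I_2^{2R}/g)$. There are at most $n$ choices of $Q_0$ with $g=1$, $O(\sqrt n)$ with $g=2$ (near a side), and $O(1)$ with $g=4$ (near a corner). The total is at most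
$$k^{O(1)}\sum_{g\in\{1,2,4\}}\Big(n\,e^{-k(1-2\varepsilon)I_2^{2R}}\Big)^{1/g}.$$
So the boundary is harmless: a cluster near a side costs half as much, but there are only about $\sqrt n$ places for it.

By Lemma 3, $I_2^{2R}/I_1>1$, where $R$ does not depend on $\varepsilon_1,\varepsilon,q$. (If $I_2^{2R}=\infty$, then (5) never holds.) So there is $\varepsilon_0\in(0,\frac12)$ such that for $\varepsilon_1\le\varepsilon_0$, $\varepsilon$ small and $k\ge(1-\varepsilon_1)\log n/I_1$ we have $k(1-2\varepsilon)I_2^{2R}\ge(1+c)\log n$ for some constant $c>0$. The bound is then $n^{-c/4+o(1)}$, and summing over $O(\log n)$ values of $k$ proves (i). In (ii) use $I_1$ in place of $I_2^{2R}$ and take $\varepsilon$ with $(1+\varepsilon_1)(1-2\varepsilon)>1$. $\square$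

## Hamilton cycles through prescribed edges in one cluster

From here on the argument is deterministic. Assume (P1)–(P4) and

> (∗) no two distinct non-sea clusters have tile centers within $10R_1$ of each other.

**Definition (anchor).** For a point $v$ in a dense fine tile $Q$ put $\tau(v)=Q$. Let $v$ lie in a sparse tile (a *sparse vertex*). Its $k$ nearest points are within $R_1$ by (P2); at most $M\Delta$ of them are in sparse tiles, and the rest lie in at most $\Delta$ dense tiles. So some dense tile contains at least
$$L:=(k-M\Delta)/\Delta\to\infty$$
neighbors of $v$; let $\tau(v)$ be such a tile. The tile $\tau(v)$ is the *anchor* of $v$. For a cluster $C$ let $V(C)$ be the set of vertices anchored at tiles of $C$.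

*Example.* A lone point in the middle of an otherwise empty annulus is a sparse vertex: it is adjacent to its $k$ nearest points on the two shores, and it is anchored at some shore tile that holds at least $L$ of them. The cluster of that tile takes responsibility for it.

In all cases $|v-c_{\tau(v)}|\le R_1+s$. So the sparse vertices with a given anchor lie in at most $\Delta$ sparse tiles, and there are at most $M\Delta$ of them. The sets $V(C)$ partition the vertex set, and $|V(C)|\ge M$.

**Consequences of (∗).** If $C\ne C'$ are non-sea clusters, points of $V(C)$ and $V(C')$ are at distance at least $10R_1-2(R_1+s)>R_1$, so by (L3) there is no edge between them: *all edges leaving $V(C)$ go to $V(C_0)$*. If $x'\in V(C_0)$ has a neighbor in $V(C)$, then $c_{\tau(x')}$ is within $3R_1+2s$ of a tile center of $C$. As $2(3R_1+2s)<10R_1$, *such vertices $x'$ for different $C$ have different anchors*; in particular they are distinct.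

**Lemma 8.** Let $C$ be a cluster and $\Pi$ a family of vertex-disjoint paths in the complete graph on $V(C)$, each with at least $2$ vertices, such that each tile is the anchor of at most $10$ vertices of $\bigcup\Pi$. Suppose $C$ has at least two tiles or $\Pi\ne\emptyset$. Then, for $n$ large, the multigraph $G[V(C)]\cup E(\Pi)$ has a Hamilton cycle, of length at least $3$, containing all (virtual) edges of $\Pi$.

*Proof.* **Step 1: a closed walk on tiles.** It must use each path of $\Pi$ exactly once and visit every tile. Let $T$ be a spanning tree of the link graph on $C$; its degrees are at most $\Delta$ by (L3). Form a multigraph $D$ on the tiles of $C$. For each $\pi\in\Pi$ with ends $p,p'$ put in a virtual edge $\tau(p)\tau(p')$, possibly a loop. Let $O$ be the set of tiles with odd virtual degree; $|O|$ is even. Let $J$ be the set of edges $e$ of $T$ such that each of the two components of $T-e$ contains an odd number of tiles of $O$. Then $O$ is exactly the set of tiles of odd degree in $J$: for a tile $Q$, the number of edges of $J$ at $Q$ has the parity of the total number of tiles of $O$ in the components of $T-Q$, that is, of $|O\setminus\{Q\}|$, and this is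 odd exactly when $Q\in O$. Put in each $e\in J$ once and each $e\in E(T)\setminus J$ twice. Then $D$ is connected and has all degrees even. They are also positive: if $C$ has at least two tiles because of $T$, and if $C$ has one tile because $\Pi\neq\emptyset$. So $D$ has an Euler circuit.

*Example.* Let $C$ have two linked tiles $Q,Q'$ and let $\Pi$ be a single edge $xy$. If $\tau(x)=Q$, $\tau(y)=Q'$, then $O=\{Q,Q'\}$, $J=\{QQ'\}$, and the circuit goes over by the virtual edge and back by the tree edge. If $\tau(x)=\tau(y)=Q$, then $O=J=\emptyset$, the tree edge is doubled, and there is a loop at $Q$.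

**Step 2: reserve vertices.** This turns the tile walk into a walk in $G$. In each tile $Q$ choose distinct vertices as follows. For each edge-end of $D$ at $Q$ choose a *port*: for a virtual end coming from a path-end $p\in Q$ the port is $p$; for a virtual end from a sparse path-end $p$ it is a neighbor of $p$ in $Q$; for a tree end it is any vertex of $Q$. For each sparse vertex $v\notin\bigcup\Pi$ with $\tau(v)=Q$ choose two neighbors $w_v,w_v'\in Q$. Except for the ports $p$ themselves, all chosen vertices avoid $\bigcup\Pi$.

This is possible greedily. If no sparse vertex is anchored at $Q$, we need at most $2\Delta$ tree ports outside at most $10$ vertices of $\bigcup\Pi$, and $|Q|\ge M=2\Delta+20$. Otherwise $|Q|\ge L$, each sparse vertex anchored at $Q$ has at least $L$ neighbors in $Q$, and only $O(1)$ vertices are needed or to be avoided in total; choose the neighbors first, then the tree ports.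

**Step 3: follow the Euler circuit.** A traversal of a tree edge uses the edge of $G$ between its two ports (L1). A traversal of a virtual edge goes from port to port through the whole path $\pi$. Each visit to $Q$ enters and leaves at distinct ports, which are adjacent (L2). In all but one visit go directly between them. In one designated visit to $Q$ go between them through all segments $w_v\,v\,w_v'$ and all remaining vertices of $Q$ not in $\bigcup\Pi$; this is possible since $Q$ is a clique. The result visits each vertex of $V(C)$ exactly once: vertices of $\bigcup\Pi$ on their paths, all others as ports or in the designated visit to their anchor. Its length is $|V(C)|\ge M\ge3$, so it is a Hamilton cycle, and it contains all edges of $\Pi$. $\square$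

## From disjoint exits to Hamilton cycles and Hamilton paths

**Proposition 9.** Assume (P1)–(P4), (∗), and $n$ large. If $G$ is 2-connected, then $G$ is Hamiltonian. If $G$ is 3-connected, then $G$ is Hamilton-connected.

*Proof.* **Step 1: disjoint exits.** For each non-sea cluster $C$ we have $|V(C)|\ge M\ge4$, and likewise for its complement. If $G$ is $j$-connected ($j=2,3$), then there are $j$ pairwise disjoint edges between $V(C)$ and $V(C_0)$. Otherwise, by König's theorem, fewer than $j$ vertices cover all edges leaving $V(C)$ (they all go to $V(C_0)$), and deleting them disconnects $G$.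

**Step 2: the 2-connected case.** For each non-sea $C$ take disjoint edges $x_Cx_C'$, $y_Cy_C'$ with $x_C,y_C\in V(C)$ and $x_C',y_C'\in V(C_0)$. Lemma 8 for $C$ with $\Pi=\{x_Cy_C\}$ gives, after deleting the virtual edge, a Hamilton path of $G[V(C)]$ from $x_C$ to $y_C$. By the consequences of (∗), the pairs $x_C'y_C'$ are pairwise disjoint, and at most two of their endpoints have a given anchor. So Lemma 8 for $C_0$, which has many tiles, with $\Pi=\{x_C'y_C'\}_C$ gives a Hamilton cycle of the sea through all these virtual edges. Replace each $x_C'y_C'$ by $x_C'x_C\cdots y_Cy_C'$. This is a Hamilton cycle of $G$.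

**Step 3: the 3-connected case, set-up.** Let $u\ne v$ be vertices; we seek a Hamilton $u$–$v$ path. For each non-sea $C$ with $V(C)\cap\{u,v\}=\emptyset$ choose, among three disjoint edges, one whose sea-end is not in $\{u,v\}$, and any other one. Call them $x_Cx_C'$, $y_Cy_C'$. So $\{x_C',y_C'\}$ contains at most one of $u,v$. As in Step 2, a virtual edge $x_C'y_C'$ used in a Hamilton cycle of $C_0$ can be replaced by a path through all of $V(C)$; we call this substitution. In every application of Lemma 8 below each tile anchors at most $4$ vertices of $\bigcup\Pi$: in the sea, at most two from $\{u,v\}$ and two attached to at most one cluster; inside a non-sea cluster, at most $u,v,x,y$.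

**Step 4: four cases, according to where $u$ and $v$ live.**

1. *$u,v\in V(C_0)$.* The edges $uv$ and all $x_C'y_C'$ form vertex-disjoint paths: the pairs $x_C'y_C'$ are disjoint from each other, and none contains both $u$ and $v$. (The path containing $uv$ has at most four vertices.) Apply Lemma 8 to $C_0$ with these paths, substitute, and delete $uv$.
2. *$u\in V(C_1)$ with $C_1$ non-sea, $v\in V(C_0)$, or with $u,v$ exchanged.* Among three disjoint edges from $V(C_1)$ to $V(C_0)$ at most one contains $u$ and at most one contains $v$; choose $xx'$ with $x\in V(C_1)$, $x\ne u$, $x'\ne v$. Lemma 8 with $\Pi=\{ux\}$ gives a Hamilton path $u\cdots x$ of $G[V(C_1)]$. In $C_0$ the edge $x'v$ and the pairs of the other clusters form vertex-disjoint paths, since $x'$ lies in no other pair and $v$ in at most one. Lemma 8, substitution and deletion of $x'v$ give a path from $x'$ to $v$ through all vertices outside $V(C_1)$. Join by $xx'$.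
3. *$u\in V(C_1)$, $v\in V(C_2)$, distinct non-sea clusters.* Choose edges $xx'$ from $C_1$ with $x\ne u$ and $yy'$ from $C_2$ with $y\ne v$. Here $x'\ne y'$, as they belong to different clusters. Use Hamilton paths $u\cdots x$ and $y\cdots v$ in $C_1$, $C_2$. In $C_0$ apply Lemma 8 to $\{x'y'\}$ together with the pairs of the other clusters; substitute, delete $x'y'$, and join by $xx'$ and $yy'$.
4. *$u,v\in V(C_1)$, non-sea.* Choose among three disjoint edges one, $xx'$, with $x\notin\{u,v\}$, and another, $yy'$. The edges $uv$, $xy$ form one or two vertex-disjoint paths. Lemma 8 gives a Hamilton cycle on $V(C_1)$ through both. Deleting both leaves two disjoint paths (one possibly a single vertex, if $y\in\{u,v\}$) covering $V(C_1)$, each with one end in $\{u,v\}$ and the other in $\{x,y\}$. Join them through $xx'$, $yy'$ and a path from $x'$ to $y'$ through all vertices outside $V(C_1)$; the latter is obtained from $\Pi=\{x'y'\}\cup\{x_C'y_C'\}_{C\ne C_1}$ in $C_0$ by Lemma 8, substitution and deletion of $x'y'$. $\square$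

## Proof of Theorem 1

Let $c^*=1/I_1$, which is in $(0,\infty)$ by Lemma 2(iii). Let $\varepsilon_1\in(0,\varepsilon_0]$ be arbitrary, and take $\varepsilon$ small enough and then $q$ large enough for both parts of Proposition 7. Let $k_-=\lfloor(1-\varepsilon_1)c^*\log n\rfloor$ and $k_+=\lceil(1+\varepsilon_1)c^*\log n\rceil$; for $n$ large, $k_+\le c_2\log n$. W.h.p. $|\mathcal P|\ge4$ and all of the following hold simultaneously.

**Range $k\le k_-$.** By Proposition 4, $G(k,n)$ is disconnected for all these $k$. So it is neither 2-connected, 3-connected, Hamiltonian nor Hamilton-connected.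

**Range $k_-<k\le k_+$.** By Proposition 7(i), (P1)–(P4) and (∗) hold for every such $k$. So by Proposition 9, 2-connected implies Hamiltonian and 3-connected implies Hamilton-connected. The converses were shown at the beginning.

**Range $k\ge k_+$.** By Proposition 7(ii), for $k=k_+$ the sea is the only cluster. So the vertex set is $V(C_0)$, and for every $u\ne v$ Lemma 8 with $\Pi=\{uv\}$ gives, after deleting the virtual edge $uv$, a Hamilton $u$–$v$ path of $G$. Thus $G(k_+,n)$ is Hamilton-connected. Adding edges preserves this, so $G(k,n)$ is Hamilton-connected for all $k\ge k_+$. Hence these graphs are also Hamiltonian (join two adjacent vertices by a Hamilton path and close it up), 2-connected and 3-connected.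

The three ranges together prove (b) and (c). For (a), given $\varepsilon>0$, apply the first and third ranges with $\varepsilon_1=\min(\varepsilon,\varepsilon_0)$. $\square$
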